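\title{Linearizability of the webs defined by the forgetful maps on $\mathcal M_{0,n+3}$}

\begin{abstract}
The $n+3$ forgetful maps on the moduli space $\mathcal M_{0,n+3}$ of ordered points on the projective line define a web by curves $\mathcal W_{0,n+3}$. It is linearizable for odd $n$ (Room), and Burau conjectured that it is not linearizable for even $n$. We show that the conjecture fails for every even $n\ge 6$, by an explicit polynomial map, and that it holds for $n=2$ and $n=4$. Hence $\mathcal W_{0,n+3}$ is linearizable if and only if $n\notin\{2,4\}$. Along the way we show that every linearization of $\mathcal W_{0,6}$ is given by four $SL_2$-invariants of degree $(1,\dots,1)$.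
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $n\ge 2$ and $N=n+3$. The moduli space $\mathcal M_{0,N}$ of ordered $N$-tuples of pairwise distinct points of $\mathbf P^1$, modulo projective transformations, has dimension $n$. Forgetting the $i$-th point defines a map $\phi_i:\mathcal M_{0,N}\to\mathcal M_{0,N-1}$ whose fibers are curves; they are the leaves of a foliation $\mathcal F_i$. A leaf of $\mathcal F_i$ is traced by moving the $i$-th point while the others stay fixed. The web $\mathcal W_{0,N}=(\mathcal F_1,\dots,\mathcal F_N)$ is \emph{linearizable} if, near a generic point, a local analytic change of coordinates onto an open subset of $\mathbf R^n$, respectively $\mathbf C^n$, sends the leaves of all $N$ foliations to open pieces of straight lines. Passing between an affine chart and projective space, this asks for a \emph{linearization}: a local analytic isomorphism from an open subset of $\mathcal M_{0,N}$ to $\mathbf P^n$ that maps the leaves into projective lines.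

All foliations but one are linearized at no cost. Write the points in an affine coordinate $x_i$ and put $x_N=\infty$. The remaining group is the affine group, so $\mathcal M_{0,N}$ becomes an open subset of $\mathbf P^n=\mathbf P(\mathbf C^{n+2}/\mathbf C(1,\dots,1))$, and for $i<N$ the leaves of $\mathcal F_i$ lie on the lines through the $i$-th basis vector $[e_i]$. Moving $x_N$ to $s$ and sending $s$ back to $\infty$ shows that the leaves of $\mathcal F_N$ are the curves $s\mapsto[y_1:\dots:y_{n+2}]$ with $y_i=1/(s-x_i)$ or, after clearing denominators, $y_i=\prod_{k\ne i}(s-x_k)$. These monic polynomials form a basis of the polynomials of degree $\le n+1$, so the linear forms $\sum c_iy_i$ with $\sum c_i=0$ give all polynomials of degree $\le n$ in $s$. The leaves of $\mathcal F_N$ thus lie on rational normal curves of degree $n$; for $n=2$, on smooth conics. The question is whether another model straightens the last foliation as well.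

There is a natural candidate, and it sees the parity of $n$. Let $W$ be the space of polynomials of degree $\le1$ in one variable, so that $W^{\otimes N}$ is the space of polynomials of degree $\le 1$ in each of $x_1,\dots,x_N$. A matrix $g\in SL_2$ with rows $(\alpha,\beta)$, $(\gamma,\delta)$ acts on $\mathbf P^1$ by $gx=(\alpha x+\beta)/(\gamma x+\delta)$ and on $W^{\otimes N}$ by
\begin{equation}\label{eq:action}
P^g(x_1,\dots,x_N)=\prod_{i=1}^N(\gamma x_i+\delta)\cdot P(gx_1,\dots,gx_N).
\end{equation}
A tuple of invariants $P_k\in(W^{\otimes N})^{SL_2}$ defines a rational map on $\mathcal M_{0,N}$ that has the form $[A+x_iB]$ in each variable, so it maps leaves into lines. But $-1\in SL_2$ acts by $(-1)^N$, so nonzero invariants exist only for $N$ even. Indeed, $\mathcal W_{0,n+3}$ is linearizable when $n$ is odd (Room); when $n$ is even it is equivalent to a web by conics, and $\mathcal W_{0,5}$ is classically known not to be linearizable. Burau's conjecture, taken here from Pirio's paper \cite{Pirio}, states that $\mathcal W_{0,n+3}$ is not linearizable for any even $n\ge2$.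

The parity argument leaves one opening: a leaf of $\mathcal F_i$ may be mapped into a line by a map that is not a M\"obius function of $x_i$. This freedom can be used as soon as there are enough points.

\begin{theorem}\label{thm:A}
Let $n\ge6$ be even. Then $\mathcal W_{0,n+3}$ is linearizable, over $\mathbf R$ and over $\mathbf C$.
\end{theorem}

\begin{theorem}\label{thm:B}
The webs $\mathcal W_{0,5}$ and $\mathcal W_{0,7}$ are not linearizable.
\end{theorem}

\begin{theorem}\label{thm:C}
Every linearization of $\mathcal W_{0,6}$ has the form $[P_0:P_1:P_2:P_3]$ with linearly independent $P_k\in(W^{\otimes6})^{SL_2}$.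
\end{theorem}

With Room's theorem for odd $n$, reproved in Proposition~\ref{prop:odd}, this gives the full classification.

\begin{corollary}\label{cor:main}
For $n\ge2$, the web $\mathcal W_{0,n+3}$ is linearizable if and only if $n\notin\{2,4\}$.
\end{corollary}

Theorem~\ref{thm:A} is proved in Section~\ref{sec:explicit}, and five points are treated in Section~\ref{sec:five}. For the rest we attach to a linearization, for each $j$, a function $q_j$ that vanishes exactly when $x_j$ is a projective coordinate on the image lines of $\mathcal F_j$, and the set $D_j$ of other points on which $q_j$ depends. If all $q_j$ vanish, the linearization is given by invariants and $N$ is even. If $q_j\ne0$, then $2\le|D_j|\le n-1$, unless a linear projection reduces the number of points (Sections~\ref{sec:inv} and~\ref{sec:vertex}). When $D_j$ has two or three elements, invariance under $PGL_2$ nearly determines $q_j$, the linearization continues analytically to some diagonals $x_i=x_j$, and its behavior there is contradictory (Sections~\ref{sec:planar} and~\ref{sec:seven}). The argument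 is an induction: five points are used for six, and six for seven.

\section{Linearizations by products of brackets}\label{sec:explicit}

Put $x_{ab}=x_a-x_b$. Under $x\mapsto(\alpha x+\beta)/(\gamma x+\delta)$,
\begin{equation}\label{eq:bracket}
x_{ab}\ \longmapsto\ (\alpha\delta-\beta\gamma)\,(\gamma x_a+\delta)^{-1}(\gamma x_b+\delta)^{-1}\,x_{ab}.
\end{equation}
For a perfect matching $M$ of a set $S$ of indices, that is, a partition of $S$ into pairs, let $x_M$ be the product of the $x_{ab}$ over the pairs $\{a,b\}\in M$, $a<b$. If $|S|\ge4$ is even and $a,b,c,d\in S$ are distinct, there are two matchings that differ only in containing $\{a,b\},\{c,d\}$, respectively $\{a,c\},\{b,d\}$, and the quotient of their products is the cross-ratio $\pm x_{ab}x_{cd}/(x_{ac}x_{bd})$, a nonconstant M\"obius function of $x_a$.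

\begin{lemma}\label{lem:criterion}
Let $\Phi$ be a tuple of $m$ products of brackets such that
\begin{enumerate}
\item[(a)] for each $a$, all components contain $x_a$ in the same number of brackets;
\item[(b)] for each $i$, when $x_i$ alone varies, $\Phi$ stays in a subspace of dimension $\le2$;
\item[(c)] the map $[\Phi]:\mathcal M_{0,N}\to\mathbf P^{m-1}$ is an immersion on a dense open set.
\end{enumerate}
Then $\mathcal W_{0,N}$ is linearizable over $\mathbf R$ and over $\mathbf C$.
\end{lemma}

\begin{proof}
By (a) and \eqref{eq:bracket}, a projective transformation multiplies all components by the same factor; they do not vanish on distinct points, so $[\Phi]$ is well defined. Freeze three of the points at finite values and use the other $n$ as coordinates. At a point as in (c), $\Phi$ and its $n$ partial derivatives span a space of dimension $n+1$. Choose a linear map $\varpi:\mathbf C^m\to\mathbf C^{n+1}$ that is injective on this space, and real if the point is real. Then $[\varpi\circ\Phi]$ is a local analytic isomorphism to $\mathbf P^n$ near the point, and by (b) it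 maps all leaves into lines.
\end{proof}

\begin{proposition}\label{prop:odd}
If $n\ge3$ is odd, $\mathcal W_{0,n+3}$ is linearizable over $\mathbf R$ and over $\mathbf C$.
\end{proposition}

\begin{proof}
Let $\Phi=(x_M)_M$, where $M$ runs over the perfect matchings of $\{1,\dots,N\}$. Each $x_a$ occurs in one bracket, so (a) holds and $\Phi=A+x_iB$ with $A,B$ independent of $x_i$. With $x_1,x_2,x_3$ frozen, each coordinate $x_a$ is recovered from the cross-ratio of $x_a,x_1,x_2,x_3$, which is a quotient of components. A tangent vector killed by $d[\Phi]$ is therefore killed by every $dx_a$.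
\end{proof}

For $N$ odd, the numbers of brackets containing the $x_a$ add up to an even number, so they cannot all equal $1$. Let $x_1$ occur twice. Then $\Phi$ is quadratic in $x_1$, and an $x_1$-curve would in general be a conic; it lies on a line if only two quadratic polynomials in $x_1$ occur. So put $S=\{4,5,\dots,N\}$ and $S'=\{2,3\}\cup\{6,7,\dots,N\}$, two sets with $n$ elements, and let $\Phi$ be the tuple of all
\begin{equation}\label{eq:Phi}
\Phi_M=x_{12}\,x_{13}\,x_M,\qquad \Phi'_{M'}=x_{14}\,x_{15}\,x_{M'},
\end{equation}
where $M$ and $M'$ run over the perfect matchings of $S$ and $S'$.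

\begin{example}\label{ex:seven}
Let $N=7$, so $S=\{4,5,6,7\}$ and $S'=\{2,3,6,7\}$. The three matchings of four indices satisfy $x_{ab}x_{cd}-x_{ac}x_{bd}+x_{ad}x_{bc}=0$, so each block contributes two independent components and the map reduces to
\[
[\,x_{12}x_{13}x_{45}x_{67}:x_{12}x_{13}x_{46}x_{57}:x_{14}x_{15}x_{23}x_{67}:x_{14}x_{15}x_{26}x_{37}\,].
\]
It is affine in each of $x_2,\dots,x_7$. When $x_1$ varies, it stays on the line joining $[x_{45}x_{67}:x_{46}x_{57}:0:0]$ and $[0:0:x_{23}x_{67}:x_{26}x_{37}]$. So every leaf goes into a line, but the target $\mathbf P^3$ is too small for the fourfold $\mathcal M_{0,7}$. The two blocks record the points indexed by $S$ and by $S'$ up to two separate projective transformations, and these can be matched only if $S\cap S'$ has three elements.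
\end{example}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Here $N\ge9$. We check the conditions of Lemma~\ref{lem:criterion} for \eqref{eq:Phi}. In each component $x_1$ occurs in two brackets and each $x_a$, $a\ge2$, in one; this is (a), and it gives $\Phi=A+x_aB$ for $a\ge2$. When $x_1$ alone varies, $\Phi=x_{12}x_{13}\,v+x_{14}x_{15}\,v'$, where $v=((x_M),0)$ and $v'=(0,(x_{M'}))$ are constant. This proves (b).

For (c), note that $6,7,8\in S\cap S'$, and freeze $x_6,x_7,x_8$. Every other index $a\ge2$ lies in $S$ or in $S'$, so the cross-ratio of $x_a,x_6,x_7,x_8$ is a quotient of two components of one block, and $x_a$ is a function of $[\Phi]$. Next, $\Phi_M/\Phi'_{M'}=\psi h$, where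
\[
\psi=\frac{(x_1-x_2)(x_1-x_3)}{(x_1-x_4)(x_1-x_5)}
\]
and $h=x_M/x_{M'}\neq0$ depends only on the $x_a$ with $a\ge2$. So $\psi$ is a function of $[\Phi]$ too. As a function of $x_1$ it is nonconstant, so $\partial\psi/\partial x_1\ne0$ on a dense open set. There a tangent vector killed by $d[\Phi]$ is killed by $dx_a$ for $a\ge2$ and by $d\psi$, hence by $dx_1$.
\end{proof}

\section{Five points}\label{sec:five}

A real analytic linearization extends to a holomorphic one, so from now on we work over $\mathbf C$. The proofs show that no open subset of $\mathcal M_{0,5}$ or $\mathcal M_{0,7}$ carries a linearization.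

\begin{proposition}\label{prop:five}
The web $\mathcal W_{0,5}$ is not linearizable.
\end{proposition}

\begin{proof}
Use the plane model of Section~\ref{sec:intro}, with affine coordinates $(x,y)$ in which the five leaves through the base point have finite slopes. Let $F(x,y)\in\mathbf C^3$ be a lift of a linearization. If a curve $y=y(x)$ is mapped into a line, then $F$, $F_x+y'F_y$ and $F_{xx}+2y'F_{xy}+y'^2F_{yy}+y''F_y$ are dependent along it. Since $\det(F,F_x,F_y)\ne0$, expanding the determinant gives
\[
y''=A_0+A_1y'+A_2y'^2+A_3y'^3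
\]
with holomorphic $A_k(x,y)$. The leaves of $\mathcal F_1,\dots,\mathcal F_4$ are lines, so $y''=0$ on them. Their slopes at a point are distinct, because the line joining $[e_i]$ and $[e_j]$ is the locus $x_k=x_l$, where $\{i,j,k,l\}=\{1,2,3,4\}$. A cubic with four roots vanishes, so all $A_k=0$, and the leaves of $\mathcal F_5$ satisfy $y''=0$. But they lie on smooth conics.
\end{proof}

\section{Local invariants of a linearization}\label{sec:inv}

Let $n\ge3$, let $f:U_0\to\mathbf P^n=\mathbf P(V)$ be a linearization on a small ball $U_0\subset\mathcal M_{0,N}$, and let $U\subset(\mathbf P^1)^N$ be the set of tuples whose class lies in $U_0$. Then $U\cong U_0\times PGL_2$ is connected, so an analytic identity valid on an open subset of $U$ holds on $U$. Pulling back a lift of $f$ gives $F:U\to V\setminus\{0\}$ with $F(gx)=F(x)$. Subscripts on $F$ denote partial derivatives $\partial_i=\partial/\partial x_i$. A \emph{slice} is a small polydisc in $U$ in which some variables vary and the others are frozen. Since $U$ is $PGL_2$-stable, two frozen points may be placed at $0$ and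 $\infty$. A \emph{change of lift} replaces $F$ locally by $\rho F$, with $\rho$ holomorphic and nowhere zero.

The Lie algebra of $PGL_2$ acts on $\mathbf P^1$ by the vector fields $p(x)\partial_x$ with $\deg p\le2$, so
\begin{equation}\label{eq:rel}
\sum_i p(x_i)F_i=0\qquad(\deg p\le2).
\end{equation}
As $f$ is a local isomorphism, these are all the linear relations among the $F_i$ modulo $F$. A relation involving only $n$ of the $F_i$ has $p(x_i)=0$ at three points, so $p=0$. Hence, for every lift,
\begin{equation}\label{eq:indep}
\text{any $n$ of the vectors $F_1,\dots,F_N$ are linearly independent modulo $F$.}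
\end{equation}

\subsection*{Potentials}
When $x_i$ alone varies, $[F]$ stays on a line $L_i=\mathbf P\langle F,F_i\rangle$, so
\begin{equation}\label{eq:ode}
F_{ii}=a_iF+b_iF_i
\end{equation}
with $a_i,b_i$ holomorphic. A change of lift replaces $b_i$ by $b_i+2\rho_i/\rho$; in particular, for one chosen index $j$ we can arrange $b_j=0$ locally. Put
\[
q_i=a_i-\tfrac12\partial_ib_i+\tfrac14b_i^2,\qquad \Omega_{ij}=\partial_jb_i-\partial_ib_j .
\]
The functions $\Omega_{ij}$ do not depend on the lift, and they are closed: $\partial_k\Omega_{ij}+\partial_i\Omega_{jk}+\partial_j\Omega_{ki}=0$. The function $q_i$ is the \emph{potential} of the equation $y''=a_iy+b_iy'$ in the variable $x_i$: multiplication by $\exp(-\frac12\int b_i)$ turns its solutions into those of $y''=q_iy$.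

Recall the Schwarzian derivative $S(t)=(t''/t')'-\frac12(t''/t')^2$. A ratio $t$ of independent solutions of $y''=qy$ has $S(t)=-2q$; two nonconstant meromorphic functions on a connected domain have the same Schwarzian if and only if one is a M\"obius function of the other; and $S(t\circ g)=(S(t)\circ g)\,g'^2$ for $g$ M\"obius. Call a function $t$ a \emph{line coordinate for $i$} if on each $x_i$-curve it is the value at $[F]$ of a projective coordinate of $L_i$. The components of $F$ in a basis of $\langle F,F_i\rangle$ are independent solutions of \eqref{eq:ode}, so $t$ is a line coordinate for $i$ if and only if its Schwarzian in $x_i$ equals $-2q_i$. Thus $q_i$ does not depend on the lift, and $q_i\equiv0$ means that $x_i$ itself is a line coordinate. If $t$ is a holomorphic line coordinate for $i$ on a slice, then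
\begin{equation}\label{eq:XY}
[F]=[tX+Y],\qquad X,Y \text{ holomorphic, independent of $x_i$, linearly independent:}
\end{equation}
take a lift with $b_i=0$ and expand it in the solutions $t(\partial_it)^{-1/2}$ and $(\partial_it)^{-1/2}$ of $y''=q_iy$. Finally, let
\[
D_j=\{\,i\ne j:\ \partial_iq_j\not\equiv0\,\}.
\]

\subsection*{Planar pairs}
To control $D_j$ we use the compatibility of \eqref{eq:ode} for two indices. It is most restrictive when $F_{ij}$ is independent of $F,F_i,F_j$. Call $\{i,j\}$ \emph{planar} if $F,F_i,F_j,F_{ij}$ are dependent everywhere, and let $\Pi_j$ be the set of $i$ with $\{i,j\}$ planar. For $i\in\Pi_j$ write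
\[
F_{ij}=c_{ij}F+\lambda_{ji}F_i+\lambda_{ij}F_j,\qquad \kappa_{ij}=c_{ij}+\lambda_{ij}\lambda_{ji}=\kappa_{ji},\qquad \mu_{ji}=\lambda_{ji}-\tfrac12b_j .
\]
A change of lift adds $\rho_j/\rho$ to $\lambda_{ji}$ and to $\frac12b_j$, so $\mu_{ji}$ and $\lambda_{ji}-\lambda_{jk}$ do not depend on the lift. Differentiating $F(gx)=F(x)$ gives $\lambda_{ji}(x)=\lambda_{ji}(gx)g'(x_j)$ and $b_j(x)=b_j(gx)g'(x_j)+(g''/g')(x_j)$, hence, with the rule for the Schwarzian,
\begin{equation}\label{eq:inv}
q_j(x)=q_j(gx)\,g'(x_j)^2,\qquad \mu_{ji}(x)=\mu_{ji}(gx)\,g'(x_j)-\tfrac12\,\frac{g''}{g'}(x_j).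
\end{equation}
The zero sets of the functions $\partial_iq_j$ and $\lambda_{ji}-\lambda_{jk}$ are therefore $PGL_2$-stable. \emph{We shrink $U_0$ so that each of these finitely many functions is either identically zero or nowhere zero.}

\begin{lemma}\label{lem:nonplanar}
If $\{i,j\}$ is not planar, then $\Omega_{ij}=0$ and $\partial_iq_j=\partial_jq_i=0$. In particular $D_j\subset\Pi_j$.
\end{lemma}

\begin{proof}
Work near a point where $F,F_i,F_j,F_{ij}$ are independent, with a lift such that $b_j=0$, so $F_{jj}=q_jF$ and $\Omega_{ij}=\partial_jb_i$. Then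
\begin{align*}
\partial_i^2F_{jj}&=\partial_i^2q_j\,F+2\partial_iq_j\,F_i+q_j(a_iF+b_iF_i),\\
\partial_j^2F_{ii}&=\partial_j^2a_i\,F+2\partial_ja_i\,F_j+a_iq_jF+\partial_j^2b_i\,F_i+2\partial_jb_i\,F_{ij}+b_i(\partial_iq_j\,F+q_jF_i).
\end{align*}
The coefficients of $F_{ij}$ give $\partial_jb_i=0$, and then those of $F_i$ give $2\partial_iq_j=\partial_j^2b_i=0$. Exchange $i$ and $j$ for the last equality.
\end{proof}

\begin{lemma}\label{lem:planar}
If $\{i,j\}$ is planar, then
\begin{enumerate}
\item[(a)] $\partial_jb_i=\kappa_{ij}+\partial_i\lambda_{ji}$ and $\partial_ib_j=\kappa_{ij}+\partial_j\lambda_{ij}$;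
\item[(b)] $q_j=\partial_j\mu_{ji}+\mu_{ji}^2$;
\item[(c)] $\partial_iq_j=\frac12(\partial_j+2\mu_{ji})\Omega_{ij}$.
\end{enumerate}
\end{lemma}

\begin{proof}
Write $c=c_{ij}$, $\beta=\lambda_{ji}$, $\lambda=\lambda_{ij}$, $\kappa=c+\beta\lambda$. Expand both sides of $\partial_iF_{jj}=\partial_jF_{ij}$:
\begin{align*}
\partial_iF_{jj}&=(\partial_ia_j+b_jc)F+(a_j+b_j\beta)F_i+(\partial_ib_j+b_j\lambda)F_j,\\
\partial_jF_{ij}&=(\partial_jc+\beta c+\lambda a_j)F+(\partial_j\beta+\beta^2)F_i+(\kappa+\partial_j\lambda+\lambda b_j)F_j .
\end{align*}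
The coefficients of $F_j$ give the second identity in (a); the first follows by exchanging $i$ and $j$. Parts (b) and (c) do not depend on the lift, so let $b_j=0$; then $a_j=q_j$, $\beta=\mu_{ji}$, and (a) reads $\Omega_{ij}=\kappa+\partial_i\beta$, $\partial_j\lambda=-\kappa$. The coefficients of $F_i$ give (b), and those of $F$ give $\partial_jc=\partial_iq_j-\beta c-\lambda q_j$. Therefore
\[
\partial_j\kappa=\partial_jc+\lambda\,\partial_j\beta+\beta\,\partial_j\lambda=\partial_iq_j-\beta c-\lambda q_j+\lambda(q_j-\beta^2)-\beta\kappa=\partial_iq_j-2\beta\kappa ,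
\]
that is, $\partial_iq_j=(\partial_j+2\beta)\kappa$. Differentiating (b) gives $\partial_iq_j=(\partial_j+2\beta)\partial_i\beta$. The sum of these two identities is (c).
\end{proof}

\begin{lemma}\label{lem:triple}
Let $j\ne k$ be in $\Pi_i$.
\begin{enumerate}
\item[(a)] If $\lambda_{ij}\equiv\lambda_{ik}$, then $\partial_iq_j=\partial_iq_k=0$.
\item[(b)] If $i\in D_j$, then $F_{jk}\in\langle F,F_i,F_j,F_k\rangle$.
\end{enumerate}
\end{lemma}

\begin{proof}
Expanding $\partial_kF_{ij}=\partial_jF_{ik}$ gives
\begin{equation}\label{eq:triple}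
\begin{split}
(\lambda_{ij}-\lambda_{ik})F_{jk}={}&(\partial_jc_{ik}-\partial_kc_{ij}+\lambda_{ki}c_{ij}-\lambda_{ji}c_{ik})F+(\partial_j\lambda_{ki}-\partial_k\lambda_{ji})F_i\\
&+(c_{ik}+\lambda_{ki}\lambda_{ij}-\partial_k\lambda_{ij})F_j+(\partial_j\lambda_{ik}-c_{ij}-\lambda_{ji}\lambda_{ik})F_k .
\end{split}
\end{equation}
Let $\lambda_{ij}\equiv\lambda_{ik}$. As $n\ge3$, the vectors on the right are independent, and the coefficient of $F_k$ gives $\partial_j\lambda_{ij}=\kappa_{ij}$. By Lemma~\ref{lem:planar}(a), $\partial_ib_j=2\kappa_{ij}$ and $\Omega_{ij}=\partial_i\lambda_{ji}-\kappa_{ij}=\partial_i\mu_{ji}$. Then parts (c) and (b) of that lemma give $\partial_iq_j=\frac12(\partial_j+2\mu_{ji})\partial_i\mu_{ji}=\frac12\partial_iq_j$, so $\partial_iq_j=0$. The hypothesis is symmetric in $j,k$, so (a) follows. If $i\in D_j$, then $\lambda_{ij}-\lambda_{ik}$ is nowhere zero by (a), and \eqref{eq:triple} gives (b).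
\end{proof}

\begin{lemma}\label{lem:frozen}
If $i\in D_j$ and $k\notin\Pi_i\cup\Pi_j\cup\{i,j\}$, then $\partial_k\mu_{ji}=\partial_k\mu_{ij}=0$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:planar}(c), $\Omega_{ij}\not\equiv0$. By Lemma~\ref{lem:nonplanar}, $\Omega_{ik}=\Omega_{jk}=0$, so $\partial_k\Omega_{ij}=0$ by closedness, and $\partial_kq_j=\partial_kq_i=0$. Applying $\partial_k$ to Lemma~\ref{lem:planar}(c) for $(i,j)$ and for $(j,i)$ gives $\Omega_{ij}\,\partial_k\mu_{ji}=0=\Omega_{ji}\,\partial_k\mu_{ij}$.
\end{proof}

\subsection*{Consequences of invariance}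

\begin{lemma}\label{lem:two}
If $q_j\not\equiv0$, then $|D_j|\ge2$. If $D_j=\{i,i'\}$, then for a constant $\nu\ne\pm1$
\begin{equation}\label{eq:twopoint}
q_j=\frac{\nu^2-1}{4}\,\frac{(x_i-x_{i'})^2}{(x_j-x_i)^2(x_j-x_{i'})^2}.
\end{equation}
\end{lemma}

\begin{proof}
The infinitesimal form of \eqref{eq:inv} is $\sum_kp(x_k)\partial_kq_j+2p'(x_j)q_j=0$ for $\deg p\le2$. If $D_j\subset\{i\}$, take $p$ with simple roots at $x_i$ and $x_j$ to get $q_j=0$. Let $D_j=\{i,i'\}$. By \eqref{eq:bracket}, the last fraction $Q$ in \eqref{eq:twopoint} obeys the rule \eqref{eq:inv} for $q_j$. So $q_j/Q$ is an invariant function that depends on three points only; since $p$ takes arbitrary values at three points, it is constant, and nonzero because $D_j\ne\emptyset$.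
\end{proof}

Since $S(x^\nu)=(1-\nu^2)/(2x^2)$ and $S(\log x)=1/(2x^2)$, the case $x_{i'}=\infty$ of \eqref{eq:twopoint} has the line coordinate $(x_j-x_i)^\nu$, or $\log(x_j-x_i)$ if $\nu=0$. By invariance, $\bigl((x_j-x_i)/(x_j-x_{i'})\bigr)^\nu$ is a line coordinate in general when $\nu\neq0$.

\begin{remark}\label{rem:A}
For the linearization of Theorem~\ref{thm:A}, $q_a=0$ for $a\ge2$, and $\psi$ is a line coordinate for $1$. It has degree $2$ in $x_1$, so it is a M\"obius function of $((x_1-r)/(x_1-r'))^2$, where $r,r'$ are its critical points, and $q_1$ has poles exactly at $r,r'$. These are the fixed points of the involution that exchanges $x_2,x_3$ and $x_4,x_5$, and they determine it. Hence $D_1=\{2,3,4,5\}$. For $n=4$ we shall see that $|D_j|\le3$, which excludes this pattern.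
\end{remark}

\begin{lemma}\label{lem:zero}
If all $q_j\equiv0$, then $[F]=[P_0:\dots:P_n]$ with linearly independent $P_k\in(W^{\otimes N})^{SL_2}$. In particular $N$ is even.
\end{lemma}

\begin{proof}
By \eqref{eq:XY}, $[F]=[A+x_jB]$ on each $x_j$-curve, with $A,B$ independent. So on a polydisc where a component of $F$ does not vanish, the quotient $h$ of any component by it is M\"obius or constant in each variable separately. Such an $h$ is rational, by induction on the number of variables: write $h=h(x,y)$ with $x$ one variable and fix distinct values $x^1,x^2,x^3$. The functions $h(x^s,y)$ are rational by induction. If $\partial_xh\not\equiv0$, then on a dense open set the cross-ratio of $h(x,y),h(x^1,y),h(x^2,y),h(x^3,y)$ equals that of $x,x^1,x^2,x^3$, and this expresses $h$ rationally.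

So $[F]=[P]$ with $P=(P_0,\dots,P_n)$ a tuple of coprime polynomials, linearly independent because the image of $f$ is open. By Gauss's lemma they are coprime as polynomials in $x_j$ over the field of rational functions in the other variables, so $\sum R_kP_k=R$ with polynomials $R_k$ and $R\ne0$ free of $x_j$. Fix the other variables with $R\ne0$. Then $P=\theta(x_j)(A+x_jB)$ with $\theta$ rational; $\theta$ has no pole since $A+x_jB$ never vanishes, and no zero since the $P_k$ have no common root. Thus $P$ has degree exactly $1$ in $x_j$, and $P_k\in W^{\otimes N}$. For $g\in SL_2$, invariance of $[F]$ gives $P^g=\chi P$ with $\chi$ rational; $\chi$ is a polynomial by coprimality and a constant $\chi(g)$ by the degrees. The character $\chi$ of $SL_2(\mathbf C)$ is trivial, since this group equals its commutator subgroup. Finally $-1$ acts by $(-1)^N$.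
\end{proof}

\section{Vertices and reduction of the number of points}\label{sec:vertex}

We need an upper bound for $|\Pi_j|$, and we get it by reading planarity as an eigenvector condition. Fix $j$. At each point let $T_j=V/\langle F,F_j\rangle$, of dimension $n-1$, and let $\bar F_i$ be the image of $F_i$, $i\ne j$. By \eqref{eq:indep}, any $n-1$ of the $\bar F_i$ are independent. Their linear relations are $\sum_{i\ne j}p(x_i)\bar F_i=0$, and applying $\partial_j$ to \eqref{eq:rel} gives $\sum_{i\ne j}p(x_i)F_{ij}\in\langle F,F_j\rangle$. So there is an endomorphism $A_j$ of $T_j$ with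
\[
A_j\bar F_i=F_{ij}\bmod\langle F,F_j\rangle .
\]
By definition, $i\in\Pi_j$ if and only if $\bar F_i$ is everywhere an eigenvector of $A_j$, and the eigenvalue is $\lambda_{ji}$. Call $j$ \emph{full} if $A_j$ is scalar everywhere. Equal eigenvalues force the lines $L_j$ through a common point, their \emph{vertex}.

\begin{lemma}\label{lem:vertex}
Let $T\subset\Pi_j$ with $2\le|T|\le n-1$, and suppose that $\lambda_{ji}\equiv\lambda$ for all $i\in T$. On a slice where $x_j$ and the $x_i$, $i\in T$, vary, the lines $L_j$ pass through a fixed point $[e]\neq[F]$.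
\end{lemma}

\begin{proof}
Put $R=F_j-\lambda F$, so $\langle F,R\rangle=\langle F,F_j\rangle$. This space contains $\partial_jR$ by \eqref{eq:ode} and $\partial_iR=F_{ij}-\lambda F_i-(\partial_i\lambda)F$ for $i\in T$. So $dR=\tau F+\omega R$ on the slice, with $1$-forms $\tau,\omega$. Taking $d$ gives $\tau\wedge dF\equiv0$ modulo $\langle F,F_j\rangle$, that is, $\sum_{i\in T}(\tau\wedge dx_i)\,\bar F_i=0$. The $\bar F_i$ are independent, so $\tau$ is a multiple of $dx_i$ for two different $i$. Hence $\tau=0$ and $[R]$ is constant.
\end{proof}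

\begin{lemma}\label{lem:full}
Either $|\Pi_j|\le n-1$, or $j$ is full. If $j$ is full, all lines $L_j$ pass through a point $[e]$, and $F\bmod e$ is a linearization of the web $\mathcal W_{0,N-1}$ of the points other than the $j$-th.
\end{lemma}

\begin{proof}
Suppose that $n$ of the $\bar F_i$ are eigenvectors. One of them is a combination of the other $n-1$, which form a basis, and all coefficients are nonzero because any $n-1$ are independent. So all eigenvalues agree and $A_j$ is scalar. Let $j$ be full. Freeze three points other than the $j$-th, which gives a chart of $\mathcal M_{0,N}$, and apply Lemma~\ref{lem:vertex} to the set $T$ of the other $n-1$ indices $i\ne j$. As $\langle F,F_j\rangle=\langle F,e\rangle$, the point $[F\bmod e]\in\mathbf P(V/e)$ does not depend on $x_j$, so it descends locally to $\mathcal M_{0,N-1}$. It is a local isomorphism because the $\bar F_i$, $i\in T$, form a basis of $T_j=V/\langle F,e\rangle$, and it maps leaves into lines.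
\end{proof}

A vertex also provides a normal form in which everything is read off one scalar function.

\begin{lemma}\label{lem:normal}
On a slice where $x_j$ and the $x_i$, $i\in T$, vary, suppose that all lines $L_j$ pass through a point $[e]$. After shrinking the slice there is a lift $F=He+Y$, where $Y$ takes values in a complement of $e$ and is independent of $x_j$. The function $H$ is a line coordinate for $j$ with pole at $[e]$, and $\eta=\partial_jH$ is nowhere zero. For this lift and $i\in T$:
\begin{enumerate}
\item[(a)] $a_i$, $b_i$ and $q_i$ do not depend on $x_j$, and $\eta_{ii}=a_i\eta+b_i\eta_i$;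
\item[(b)] if $i\in\Pi_j$, then $\mu_{ji}=-\frac12\eta_j/\eta$;
\item[(c)] if $T=\{i\}$ and $i\in D_j$, then $\eta=c_1(x_j)y_1(x_i)+c_2(x_j)y_2(x_i)$, with $y_1,y_2$ a basis of solutions of $y''=a_iy+b_iy'$ and $c_1,c_2$ linearly independent.
\end{enumerate}
\end{lemma}

\begin{proof}
Shrink so that $[F]\ne[e]$. Then $L_j=\mathbf P\langle e,F\rangle$, so $[F\bmod e]$ is independent of $x_j$, which gives the lift; and $F_j=\eta e\neq0$. Equation \eqref{eq:ode} splits into $Y_{ii}=a_iY+b_iY_i$ and $H_{ii}=a_iH+b_iH_i$. Since $\langle e,F\rangle=\langle F,F_j\rangle$ does not contain $F_i$, the vectors $Y,Y_i$ are independent, so the first equation determines $a_i,b_i$ independently of $x_j$; differentiating the second in $x_j$ completes (a). From $F_{jj}=(\eta_j/\eta)F_j$ and $F_{ij}=(\eta_i/\eta)F_j$ we read $b_j=\eta_j/\eta$ and $\lambda_{ji}=0$, which is (b). In (c), if $c_1,c_2$ were dependent, then $\eta=c(x_j)y(x_i)$, and the Schwarzian of $H$ in $x_j$, which is computed from $\eta_j/\eta=c'/c$, would not depend on $x_i$.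
\end{proof}

\section{Planar pairs, ramification, and six points}\label{sec:planar}

Let $\{i,j\}$ be planar. On an \emph{$\{i,j\}$-slice} only $x=x_j$ and $z=x_i$ vary. The space $E=\langle F,F_x,F_z\rangle$ contains all second derivatives of $F$, so it is constant, and $[F]$ is a local isomorphism onto an open subset of the plane $\mathbf P(E)$. It carries the coordinate curves into two families of lines, $L_j(z)$ and $L_i(x)$.

\begin{example}\label{ex:planes}
Two maps show what can happen. For $F=(1,x+z,xz)$, both $L_j(z)$ and $L_i(x)$ are tangent lines of the conic $\{[1:2s:s^2]\}$, at $s=z$ and $s=x$, and $q_i=q_j=0$. For $F=(x^2-2xz,1,z)$, the lines $L_j(z)$ pass through $[1:0:0]$, and $L_i(x)$ is the tangent at $s=x$ to the conic $\{[-s^2:1:s]\}$. Here $q_i=0$, but the line coordinate for $j$ is $(x-z)^2$ and $q_j=\frac34(x-z)^{-2}$ depends on $z$: through a general point of $L_j(z)$ pass two tangents, and the map $x\mapsto L_i(x)\cap L_j(z)$ is ramified at $x=z$.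
\end{example}

The next lemma says that if $q_i$ does not depend on $x$, then either the $L_j(z)$ are concurrent, as in the second example, or both families envelop one conic, as in the first, in which case $q_j$ does not depend on $z$.

\begin{lemma}\label{lem:conic}
If $i\in D_j$ and $j\notin D_i$, then on every $\{i,j\}$-slice the lines $L_j(z)$ pass through a common point.
\end{lemma}

\begin{proof}
Let $\alpha(z)\in E^*$ be holomorphic with $L_j(z)=\mathbf P(\ker\alpha(z))$, let $\ell(x)=\langle F,F_z\rangle$, and let $\mathrm{Sol}$ be the space of solutions of $y''=q_iy$ in $z$; it does not depend on $x$ because $j\notin D_i$. To $v\in E$ attach the function $\hat v(z)=\alpha(z)(v)$, and put $G_x=\{\hat v:v\in\ell(x)\}$. If $v_1,v_2$ is a basis of $\ell(x)$, then $F(x,z)$ spans $\ell(x)\cap\ker\alpha(z)$ and so is proportional to $\hat v_2(z)v_1-\hat v_1(z)v_2$. Hence $G_x=\sigma_x\,\mathrm{Sol}$ for a nowhere vanishing function $\sigma_x(z)$.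

Suppose that the lines are not concurrent. Then $v\mapsto\hat v$ is an isomorphism from $E$ onto a space $G$ of functions. Take $x_0,x_1$ with $\ell(x_0)\ne\ell(x_1)$ and put $\sigma=\sigma_{x_0}$. A nonzero element of $G_{x_0}\cap G_{x_1}$ has the form $\sigma m_1=\sigma_{x_1}m_0$ with $m_0,m_1\in\mathrm{Sol}$, independent since $G_{x_0}\ne G_{x_1}$. So
\[
G=G_{x_0}+G_{x_1}=\frac{\sigma}{m_0}\,(m_0\,\mathrm{Sol}+m_1\,\mathrm{Sol})=\frac{\sigma}{m_0}\,\langle m_0^2,\,m_0m_1,\,m_1^2\rangle .
\]
For any $x$, the function $m_x=\sigma_xm_0/\sigma$ satisfies $m_xm_0=Q_0(m_0,m_1)$ and $m_xm_1=Q_1(m_0,m_1)$ with quadratic forms $Q_0,Q_1$. As $m_1/m_0$ is nonconstant, $Q_0m_1=Q_1m_0$ is an identity of cubic forms, so $m_0$ divides $Q_0$ and $m_x\in\mathrm{Sol}$. Fix $z_1$ and let $0\neq s\in\mathrm{Sol}$ vanish at $z_1$. The vector $F(x,z_1)$ corresponds to an element of $G_x=\sigma_x\,\mathrm{Sol}$ vanishing at $z_1$, that is, to a multiple of $(\sigma/m_0)\,m_xs$. The linear map $m\mapsto(\sigma/m_0)\,ms$ identifies $\mathbf P(\mathrm{Sol})$ with $L_j(z_1)$ and $[m_x]$ with $[F(x,z_1)]$.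 So the coordinate of $[m_x]$ in $\mathbf P(\mathrm{Sol})$ is a line coordinate for $j$ that does not depend on $z_1$, which contradicts $i\in D_j$.
\end{proof}

So far everything was local. The domain $U$ is far from the diagonal $x_i=x_j$, but a rational line coordinate lets us continue $F$ up to it. For $i\in D_j$, say that $j$ is \emph{ramified along $i$} if there is a line coordinate for $j$ of the form $t_j=(x_j-x_i)^w\,r_2/r_1$, with $w\ge2$ and polynomials $r_1,r_2$ in $x_1,\dots,x_N$ not divisible by $x_j-x_i$. We use the following fact: a holomorphic map $\varphi$ from a connected curve to $V$ with $\varphi\wedge\varphi'\wedge\varphi''\equiv0$ takes values in a subspace of dimension $\le2$. (Where $\varphi\wedge\varphi'\ne0$, the derivative of $\varphi\wedge\varphi'$ is proportional to it.)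

\begin{lemma}\label{lem:ramified}
It is impossible that $i\in D_j$, $j\in D_i$, $j$ is ramified along $i$, and $i$ is ramified along $j$.
\end{lemma}

\begin{proof}
Let $t_j=(x-z)^wr_2/r_1$ and $t_i=(z-x)^{w'}r_2'/r_1'$. Choose an $\{i,j\}$-slice $\Delta'\times\Delta$ with finite frozen values such that $r_1\neq0$ on it and $r_1,r_2,r_1',r_2'$ have no zero at the points $(z,z)$, $z\in\Delta$. By \eqref{eq:XY}, $[F]=[\varphi]$ with
\[
\varphi(x,z)=(x-z)^wr_2\,X(z)+r_1\,Y(z),
\]
and $\varphi$ is holomorphic on $\mathbf C\times\Delta$. By analytic continuation $\varphi\wedge\varphi_z\wedge\varphi_{zz}=0$ there, so $\varphi_{zz}=a\varphi+b\varphi_z$ with $a,b$ meromorphic on $\mathbf C\times\Delta$, and $a-\frac12b_z+\frac14b^2$ equals $-\frac12$ times the Schwarzian of $t_i$ in $z$. Fix $x\in\Delta$ outside a discrete set, so that these identities restrict to $\{x\}\times\Delta$ and $\varphi\wedge\varphi_z\not\equiv0$ there. Then $\varphi(x,\cdot)$ lies in a $2$-dimensional space, and the ratio of its two components has the same Schwarzian as $t_i(x,\cdot)$, so it is a M\"obius function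 of $t_i(x,\cdot)$. Since $w'\ge2$, the map $z\mapsto[\varphi(x,z)]$ has zero derivative at $z=x$, where $\varphi=r_1Y\ne0$; thus $\varphi\wedge\varphi_z=0$ at $z=x$. Since $w\ge2$, there $\varphi_z=(\partial_zr_1)Y+r_1Y'$. Hence $Y\wedge Y'\equiv0$, and $[Y]$ is a fixed point on all lines $L_j(z)$. By Lemma~\ref{lem:normal}(a), $q_i$ does not depend on $x$ on the slice, which contradicts $j\in D_i$.
\end{proof}

We now show that $|D_j|=2$ produces both ramification and a mutual dependence.

\begin{lemma}\label{lem:integer}
Let $D_j=\{i,i'\}$ and choose $\operatorname{Re}\nu\ge0$ in \eqref{eq:twopoint}. Then $\nu$ is an integer $\ge2$. Hence $j$ is ramified along $i$ and along $i'$, with line coordinates $\bigl((x_j-x_i)/(x_j-x_{i'})\bigr)^{\pm\nu}$.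
\end{lemma}

\begin{proof}
Take an $\{i,j\}$-slice $\Delta'\times\Delta$ with $x_{i'}=\infty$. By \eqref{eq:XY}, $[F]=[\varphi]$ with $\varphi=tX(z)+Y(z)$, where $t=(x-z)^\nu$, or $t=\log(x-z)$ if $\nu=0$. The map $\varphi$ continues along all paths in $\{(x,z)\in\mathbf C\times\Delta:x\ne z\}$, and $\varphi\wedge\varphi_z\wedge\varphi_{zz}=0$ persists. Fix $x\in\Delta$. On the universal cover of $\Delta\setminus\{x\}$, $\varphi(x,\cdot)$ takes values in a space $\ell$ of dimension $\le2$. If $\nu\notin\mathbf Z$ or $\nu=0$, a turn of $z$ around $x$ adds a nonzero multiple of $X(z)$ to $\varphi$. So $X(z)\in\ell$, then $Y(z)\in\ell$, and $L_j(z)=\mathbf P(\ell)$ is constant, contrary to $F_i\notin\langle F,F_j\rangle$. Finally $\nu\ne1$ by Lemma~\ref{lem:two}.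
\end{proof}

\begin{lemma}\label{lem:mutual}
If $D_j=\{i,i'\}$, then $j\in D_i$ or $j\in D_{i'}$.
\end{lemma}

\begin{proof}
Suppose not. By Lemma~\ref{lem:conic}, the lines $L_j$ are concurrent on every $\{i,j\}$-slice and on every $\{i',j\}$-slice. Let $B_i,B_{i'}\in L_j$ be the points where the line coordinate $t=((x_j-x_i)/(x_j-x_{i'}))^\nu$ takes the values $0$ and $\infty$. They depend holomorphically on the $x_k$, $k\ne j$, by \eqref{eq:XY}, and they are $PGL_2$-invariant, since $g$ multiplies $t$ by a factor free of $x_j$.

\emph{Claim: on an $\{i,j\}$-slice the vertex is $B_{i'}$, and the curve $z\mapsto B_i$ spans $\mathbf P(E)$.} By invariance let $x_{i'}=\infty$ and $t=(x-z)^\nu$. In Lemma~\ref{lem:normal}, $H$ is a M\"obius function of $t$ with pole at the value $t=R(z)$ of the vertex. If $R\not\equiv\infty$, then after shrinking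
\[
\eta=C(z)\,(x-z)^{\nu-1}\big/\big((x-z)^\nu-R(z)\big)^2 .
\]
By Lemma~\ref{lem:normal}(c) the rational functions $\eta(\cdot,z)$ lie in a $2$-dimensional space, so their poles lie in a finite set. But the poles of $\eta(\cdot,z)$ are the roots of $(x-z)^\nu=R(z)$, whose mean is $z$ as $\nu\ge2$; so $z$ would take finitely many values. Hence the vertex is $B_{i'}$ and $\eta=C(z)(x-z)^{\nu-1}$. As $z$ varies these polynomials span a space of dimension $\nu$, so $\nu=2$, and $C,Cz$ is a basis of solutions of $y''=a_iy+b_iy'$. The lift $F/C$ is therefore affine in $z$. Its component $Y/C$ equals $c_0+zc_1$ with $c_0,c_1$ independent, and $H/C=\frac12(x-z)^2+h(z)$ with $h''=-1$. Put $e'=e/2$ and absorb the affine part of $h(z)e$ into $c_0,c_1$: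
\[
F/C=(x-z)^2e'+(-z^2e'+zc_1+c_0),
\]
with $e',c_0,c_1$ a basis of $E$. This is the second map of Example~\ref{ex:planes}, and $B_i=[-z^2e'+zc_1+c_0]$ traces a conic. The claim follows.

The claim with $i,i'$ exchanged says that $B_i$ is the vertex on $\{i',j\}$-slices, so $B_i$ does not depend on $x_{i'}$. Then neither does $E$, the span of the curve $x_i\mapsto B_i$. So $F$ stays in the $3$-dimensional space $E$ when $x_i,x_{i'},x_j$ all vary, whereas $F,F_i,F_{i'},F_j$ are independent because $n\ge3$.
\end{proof}

\begin{proposition}\label{prop:two}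
If $|D_j|=2$, there is $i\in D_j$ such that $j\in D_i$, $j$ is ramified along $i$, and $|D_i|\ge3$.
\end{proposition}

\begin{proof}
Lemma~\ref{lem:mutual} gives $i\in D_j$ with $j\in D_i$, and $j$ is ramified along $i$ by Lemma~\ref{lem:integer}. As $q_i\not\equiv0$, $|D_i|\ge2$. If $|D_i|=2$, then $i$ is ramified along $j$, contrary to Lemma~\ref{lem:ramified}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
Let $n=3$. No index is full, by Lemma~\ref{lem:full} and Proposition~\ref{prop:five}, so $|D_j|\le|\Pi_j|\le2$ for all $j$. By Proposition~\ref{prop:two}, $|D_j|=2$ is impossible. So all $q_j$ vanish by Lemma~\ref{lem:two}, and Lemma~\ref{lem:zero} applies.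
\end{proof}

\section{Seven points}\label{sec:seven}

Let $n=4$, $N=7$, and suppose that a linearization exists; $\dim V=5$ and $\dim T_j=3$. We recall two facts on a finite-dimensional $\mathfrak{sl}_2$-module, both read off the decomposition into irreducible modules. A vector killed by a Borel subalgebra is a highest weight vector of weight $0$, so it is invariant. A semisimple element acts diagonalizably, and its spectrum, with multiplicities, is symmetric under $s\mapsto-s$.

\begin{lemma}\label{lem:nofull}
No index is full.
\end{lemma}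

\begin{proof}
Say $7$ is full. By Lemma~\ref{lem:full} and Theorem~\ref{thm:C}, in coordinates of $V$ with $e$ last there is a lift $F=(P,h)$ on a polydisc, where $P=(P_0,\dots,P_3)$ and $P_k\in(W^{\otimes6})^{SL_2}$ depends on $x_1,\dots,x_6$. For $i\le6$ we have $\partial_i^2P=0$, and $P,\partial_iP$ are independent, so $a_i=b_i=0$ in \eqref{eq:ode} and $\partial_i^2h=0$. Thus $h_{x_7}=h(\cdot,x_7)$ lies in $W^{\otimes6}$. For $g\in SL_2$ near $1$, $F(gx)$ is a multiple of $F(x)$, and $P^g=P$ shows that the factor is $\prod_{i\le6}(\gamma x_i+\delta)^{-1}$. The last component gives $(h_{gx_7})^g=h_{x_7}$. Taking $g$ in the stabilizer of $x_7$, we see that $h_{x_7}$ is killed by a Borel subalgebra, so it is invariant. Then $h_{gx_7}=(h_{gx_7})^g=h_{x_7}$, hence $F_7=0$, contrary to \eqref{eq:indep}.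
\end{proof}

So $|D_j|\le|\Pi_j|\le3$ for all $j$. Suppose that $|D_j|=3$. Then $\Pi_j=D_j$, the $\bar F_i$ with $i\in D_j$ form an eigenbasis of $A_j$, and the three eigenvalues are not all equal. Put $I=D_j\cup\{j\}$ and let $K=\{k,l,m\}$ be its complement.

\begin{lemma}\label{lem:neighbors}
Let $D_j=\{i,i',i''\}$ with $\lambda_{ji'}\not\equiv\lambda_{ji''}$. Then $\Pi_i\subset I$.
\end{lemma}

\begin{proof}
Let $k'\in\Pi_i\setminus\{j\}$. By Lemma~\ref{lem:triple}(b), the class of $\bar F_{k'}$ is an eigenvector of the map induced by $A_j$ on $T_j/\bar F_i$. This space has dimension $2$, which is where $n=4$ is used, and the classes of $\bar F_{i'},\bar F_{i''}$ are eigenvectors with distinct eigenvalues. So $\bar F_{k'}$ lies in $\langle\bar F_i,\bar F_{i'}\rangle$ or in $\langle\bar F_i,\bar F_{i''}\rangle$. Any three $\bar F$'s are independent, so $k'\in\{i',i''\}$.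
\end{proof}

\begin{lemma}\label{lem:distinct}
If $|D_j|=3$, two of the eigenvalues $\lambda_{ji}$, $i\in D_j$, coincide.
\end{lemma}

\begin{proof}
Suppose that they are pairwise distinct. The idea is that the points in $K$ then enter $F$ only through a linear map, which turns the action of $PGL_2$ into a representation on $V$.

By Lemma~\ref{lem:neighbors}, no pair with one index in $I$ and one in $K$ is planar. By Lemmas~\ref{lem:nonplanar} and~\ref{lem:frozen}, the functions $q_i$ ($i\in I$) and $\mu_{ji},\mu_{ij}$ ($i\in D_j$) do not depend on $x_K=(x_k,x_l,x_m)$, and $\partial_ib_{k'}=\partial_{k'}b_i$ for $i\in I$, $k'\in K$. Work on a polydisc with center $x^0$, and let $\psi(x_I,x_K)$ be the integral of $\frac12\sum_{k'\in K}b_{k'}dx_{k'}$ along the segment from $x^0_K$ to $x_K$. Then $\partial_i\psi=\frac12(b_i-b_i|_{x_K^0})$ for $i\in I$, so for the lift $e^{-\psi}F$, again called $F$, the $b_i$ with $i\in I$ do not depend on $x_K$. The same then holds for $a_i=q_i+\frac12\partial_ib_i-\frac14b_i^2$, for $\lambda_{ji}$ and $\lambda_{ij}$, for $\kappa_{ij}$ by Lemma~\ref{lem:planar}(a),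 and for $c_{ij}$. By \eqref{eq:triple}, with $j$ in the role of $i$, it holds for the coefficients of $F_{ii'}$, $i\ne i'$ in $D_j$. So the invertible matrix $M$ with columns $F$ and $F_i$ ($i\in I$) satisfies $\partial_iM=MC_i$ for $i\in I$, with $C_i$ depending only on $x_I$. Consequently $\Theta=M(x_I,x_K)M(x_I,x_K^0)^{-1}$ depends only on $x_K$, and
\[
F(x_I,x_K)=\Theta(x_K)F^0(x_I),\qquad F^0=F(\cdot,x_K^0).
\]

Invariance of $[F]$ gives $[F^0(gx_I)]=\rho(g)[F^0(x_I)]$ for $g$ near $1$, where $\rho(g)=[\Theta(gx_K^0)]^{-1}\in PGL(V)$. The image of $[F^0]$ is open in $\mathbf P^4$, so this relation determines $\rho(g)$, and $\rho$ is a local homomorphism. Its differential $d\rho:\mathfrak{sl}_2\to\mathfrak{sl}(V)$ makes $V$ an $\mathfrak{sl}_2$-module. Let $X\ne0$ generate a one-parameter group fixing $x_l^0$ and $x_m^0$; it is semisimple and moves $x_k^0$. Put $\xi=d\rho(X)$. The curve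
\[
t\longmapsto[F(x_I,e^{tX}x_K^0)]=[e^{-t\xi}F^0(x_I)]
\]
is an $x_k$-curve, so it lies in a line. Hence $v\wedge\xi v\wedge\xi^2v=0$ for $v$ in an open set, so for all $v$. Some vector has the minimal polynomial of $\xi$ as its annihilator, so this polynomial has degree $\le2$. If $\xi\ne0$, its spectrum is $\{s,-s\}$ with $s\ne0$ and equal multiplicities, which is impossible because $\dim V=5$ is odd. If $\xi=0$, the curve is constant, contrary to $F_k\notin\langle F\rangle$.
\end{proof}

So we may write $D_j=\{o,r,s\}$ with $\lambda_{jr}\equiv\lambda_{js}\not\equiv\lambda_{jo}$; call $o$ the \emph{odd index} of $D_j$. The equal eigenvalues give a vertex, and the normal form can be computed. The natural variable is the cross-ratio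
\[
u=\frac{(x_j-x_s)(x_r-x_o)}{(x_r-x_s)(x_j-x_o)},
\]
which takes the values $0,1,\infty$ at $x_j=x_s,x_r,x_o$.

\begin{lemma}\label{lem:three}
Let $D_j=\{o,r,s\}$ with odd index $o$.
\begin{enumerate}
\item[(a)] If $i\in D_j$ and $j\in D_i$, then $i=o$.
\item[(b)] There is a polynomial $\Gamma$ with constant coefficients such that $\Gamma(u)$ is a line coordinate for $j$ and $\gamma=\Gamma'$ is one of
\[
u-C\ \ (C\ne0,1),\qquad u(u-1),\qquad u(u-2),\qquad (u-1)(u+1).
\]
\item[(c)] $j$ is ramified along $o$.
\end{enumerate}
\end{lemma}

\begin{proof}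
(a) Lemma~\ref{lem:triple}(a), with $j$ in the role of $i$, gives $\partial_jq_r=\partial_jq_s=0$.

(b) Put $\mu=\mu_{jr}=\mu_{js}$. By Lemma~\ref{lem:neighbors}, $\Pi_r\subset I$, so $\mu$ does not depend on $x_K$ by Lemma~\ref{lem:frozen}. Take a slice with $x_o=\infty$ in which $x=x_j,x_r,x_s$ vary; there $u=(x-x_s)/(x_r-x_s)$. By Lemmas~\ref{lem:vertex} and~\ref{lem:normal}, $F=He+Y(x_r,x_s)$, and $\eta=\partial_xH$ satisfies $\mu=-\frac12\eta_x/\eta$ and
\begin{equation}\label{eq:system}
\eta_{rr}=a_r\eta+b_r\eta_r,\qquad \eta_{ss}=a_s\eta+b_s\eta_s ,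
\end{equation}
with coefficients independent of $x$.

\emph{Step 1: $\eta$ is a polynomial in $x$ of degree $\le3$.} A solution of \eqref{eq:system} is determined by $\eta,\eta_r,\eta_s,\eta_{rs}$ at a point $(x_r^0,x_s^0)$: the second equation determines $\eta$ on $x_r=x_r^0$, its derivative in $x_r$ then determines $\eta_r$ there, and the first equation determines $\eta$ everywhere. So the functions $\eta(\cdot\,;x_r,x_s)$ of $x$ span a space $G$ of dimension $\le4$, which contains the functions $\eta_r$ and $\eta_s$. Let $\delta_0=\partial_x+\partial_r+\partial_s$ and $\delta_1=x\partial_x+x_r\partial_r+x_s\partial_s$. Applying \eqref{eq:inv} to translations and dilations gives $\delta_0\mu=0$ and $\delta_1\mu=-\mu$. Since $\partial_x\delta_0=\delta_0\partial_x$ and $\partial_x\delta_1=(\delta_1+1)\partial_x$, the functions $\delta_0\log\eta$ and $\delta_1\log\eta$ do not depend on $x$. Hence $\eta_x$ and $x\eta_x$ lie in $G$, and $G$ is stable under $\partial=\partial_x$ and $\epsilon=x\partial_x$. From $\partial\epsilon-\epsilon\partial=\partial$ we get $\operatorname{tr}\partial^m=\operatorname{tr}(\partial^m\epsilon)-\operatorname{tr}(\partial^{m-1}\epsilon\partial)=0$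 for $m\ge1$, so $\partial$ is nilpotent on $G$. Thus $G$ consists of polynomials; the derivatives of an element of maximal degree $d$ span all polynomials of degree $\le d$, so $d\le3$. After shrinking, $\eta$ has degree $d$ throughout.

\emph{Step 2: the shape of $\eta$.} Let $\hat\eta$ be the monic multiple of $\eta$; it is determined by $\mu=-\frac12\hat\eta_x/\hat\eta$, so it does not depend on $x_K$. The polynomials $\delta_0\hat\eta$ and $\delta_1\hat\eta$ are multiples of $\hat\eta$ by factors free of $x$, and the coefficients of $x^d$ give $\delta_0\hat\eta=0$ and $\delta_1\hat\eta=d\hat\eta$. Therefore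
\[
\hat\eta=\sum_{\iota=0}^dC_\iota\,(x_r-x_s)^\iota(x-x_s)^{d-\iota},\qquad C_\iota\ \text{constant},\ C_0=1 .
\]
For fixed $x_s$, the functions $\eta(x;\cdot)$ of $x_r$ solve the first equation \eqref{eq:system}, so they span at most two dimensions; and the dimension is the number of nonzero $C_\iota$. If only $C_0$ were nonzero, then $\mu$, and $q_j$ by Lemma~\ref{lem:planar}(b), would not depend on $x_r$. So $\gamma(u)=\hat\eta/(x_r-x_s)^d$ has exactly two terms, and $d\geq1$. Exchanging $r$ and $s$, its expansion in $v=u-1=(x-x_r)/(x_r-x_s)$ also has exactly two terms. With $C\ne0$ the candidates are: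
\begin{align*}
u-C&=v+(1-C), & u^3-Cu^2&=v^3+(3-C)v^2+(3-2C)v+(1-C),\\
u^2-Cu&=v^2+(2-C)v+(1-C), & u^3-Cu&=v^3+3v^2+(3-C)v+(1-C),\\
u^2-C&=v^2+2v+(1-C), & u^3-C&=v^3+3v^2+3v+(1-C).
\end{align*}
In the left column two terms remain for $C\ne1$, for $C\in\{1,2\}$, and for $C=1$, respectively. In the right column at least three terms remain for every $C$. This is the list in (b). If $\Gamma'=\gamma$, then $H$ is an affine function of $\Gamma(u)$ with coefficients free of $x$, so $\Gamma(u)$ is a line coordinate on the slice, and on $U$ because $u$ is invariant.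

(c) With $w=d+1\ge2$, the line coordinate $1/\Gamma(u)$ equals $(x_j-x_o)^w(x_r-x_s)^w/r_1$, where the polynomial $r_1$ restricts on $x_j=x_o$ to a nonzero multiple of $(x_o-x_s)^w(x_r-x_o)^w$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
The case of $\mathcal W_{0,5}$ is Proposition~\ref{prop:five}. For $\mathcal W_{0,7}$, Lemma~\ref{lem:zero} gives an index $j$ with $q_j\not\equiv0$, since $N$ is odd, and every such index has $|D_j|\in\{2,3\}$.

\emph{No index has $|D_j|=2$.} Otherwise Proposition~\ref{prop:two} gives $i\in D_j$ with $j\in D_i$, $|D_i|=3$, and $j$ ramified along $i$. By Lemma~\ref{lem:three}(a) for $i$, the index $j$ is the odd index of $D_i$, so $i$ is ramified along $j$ by part (c). This contradicts Lemma~\ref{lem:ramified}.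

So let $D_j=\{o,r,s\}$ with odd index $o$. If $j\in D_o$, then $q_o\not\equiv0$, so $|D_o|=3$, and $j$ is the odd index of $D_o$ by Lemma~\ref{lem:three}(a). Then $o$ is ramified along $j$ and $j$ along $o$, again contrary to Lemma~\ref{lem:ramified}.

It remains to exclude $j\notin D_o$. By Lemma~\ref{lem:conic}, the lines $L_j(z)$ are concurrent on every $\{o,j\}$-slice, and we play Lemma~\ref{lem:normal}(c) against the list in Lemma~\ref{lem:three}(b). Take $x_r=0$, $x_s=\infty$, $z=x_o$, $x=x_j$, so that $u=z/(z-x)$. Then $\Gamma(u)=p(x)/(x-z)^w$ with $w=\deg\Gamma$, $\deg p\le w$ and $p(z)\ne0$. The line coordinate $H$ is a M\"obius function of $\Gamma(u)$, so $H=\ell_1/\ell$, where $\ell_1,\ell$ is a basis of the span $\Lambda(z)$ of $p$ and $(x-z)^w$, depending holomorphically on $z$. Hence $\eta=C(z)J/\ell^2$, where $J$ is the Wronskian $(x-z)^{2w}\partial_x\Gamma(u)$ of $\Lambda(z)$ up to a factor depending on $z$. Since $\partial_xu=z/(z-x)^2$ and $u-u_0=(u_0x-(u_0-1)z)/(z-x)$, we may take $J$ to be $(x-z)^{w-1}$ times the product of the factors $u_0x-(u_0-1)z$ over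 the roots $u_0$ of $\gamma$. Normalized to be monic, the four cases are
\begin{align*}
(x-z)(x-\theta z)&=x^2-(1+\theta)zx+\theta z^2,\qquad \theta=(C-1)/C\ne0,\\
(x-z)^2x&=x^3-2zx^2+z^2x,\\
(x-z)^2(x-\tfrac z2)&=x^3-\tfrac52zx^2+2z^2x-\tfrac12z^3,\\
(x-z)^2x(x-2z)&=x^4-4zx^3+5z^2x^2-2z^3x .
\end{align*}
The elements of $\Lambda(z)$ have no common root, so every root of $\ell$ is a pole of $H$ and of $\eta$. The functions $\eta(\cdot,z)$ span a $2$-dimensional space of rational functions, so their poles lie in a finite set. Up to a scalar, $\ell$ thus ranges over finitely many polynomials; by continuity it is a fixed polynomial $\ell_0(x)$. Then the polynomials $J(\cdot\,;z)$ span exactly two dimensions. This dimension is the number of terms on the right above, which is $3,4,4$ in the last three cases, and is $2$ in the first case only if $\theta=-1$.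

So $\eta=C(z)(x^2-z^2)/\ell_0(x)^2$, and the solution space in Lemma~\ref{lem:normal}(c) is spanned by $C$ and $Cz^2$. Hence $z^2$ is a line coordinate for $o$, and $q_o=\frac34z^{-2}$ whenever $x_r=0$, $x_s=\infty$. By \eqref{eq:inv},
\[
q_o=\frac34\,\frac{(x_r-x_s)^2}{(x_o-x_r)^2(x_o-x_s)^2}
\]
on $U$. Thus $D_o=\{r,s\}$ has two elements, which was excluded above.
\end{proof}

\begin{thebibliography}{1}

\bibitem{Pirio}
Luc Pirio,
\emph{On the $(n+3)$-webs by rational curves induced by the forgetful maps on the moduli spaces $\mathcal M_{0,n+3}$},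
arXiv:2204.04772 (2022).

\end{thebibliography}
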